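# Codimension series of PI varieties satisfy linear differential equations

Throughout, $K$ is a field of characteristic $0$. Algebras are associative and need not have a unit; $R^\#$ denotes $R$ with a unit adjoined.

## 1. Codimension series in the strip case

Impose some polynomial identities on associative algebras. For each $n$, count how many of the $n!$ multilinear monomials in $v_1,\dots,v_n$ stay linearly independent. Put these numbers into an exponential generating series. What kind of equation must this series satisfy?

**Definition (associative operad).** Let $\mathcal{A}ss$ be the operad of associative algebras: $\mathcal{A}ss(n)=KS_n$, where $\sigma\in S_n$ stands for the monomial $v_{\sigma(1)}\cdots v_{\sigma(n)}$. An *associative operad* is a symmetric quotient operad $\mathcal P=\mathcal{A}ss/\Gamma$. So $\Gamma(n)\subset KS_n$ is a space of multilinear polynomials, and the family $\Gamma$ is closed under renaming variables, under multiplying by further variables on either side, and under substituting monomials in disjoint sets of variables for the $v_i$. Equivalently, $\mathcal P$ is the operad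 of a variety of algebras with polynomial identities; $\Gamma(n)$ is the space of its multilinear identities of degree $n$ and $\dim\mathcal P(n)$ is its $n$-th codimension. We put
$$E_{\mathcal P}(z)=\sum_{n\ge1}\frac{\dim\mathcal P(n)}{n!}z^n .$$

Three examples by hand. For $\Gamma=0$ we get $\dim\mathcal P(n)=n!$ and $E_{\mathcal P}=z/(1-z)$. For commutative algebras $\dim \mathcal P(n)=1$ and $E_{\mathcal P}=e^z-1$. For the third, let $R=Ke_{11}+Ke_{12}\subset M_2(K)$ and take the variety generated by $R$. Write elements of $R$ as $(\alpha,\beta)=\alpha e_{11}+\beta e_{12}$; then $(\alpha,\beta)(\alpha',\beta')=(\alpha\alpha',\alpha\beta')$. Commutators have the form $(0,*)$, so $[v_1,v_2]v_3$ is an identity. Modulo it, all letters of a monomial except the last one commute, so $\dim\mathcal P(n)\le n$. The $n$ monomials distinguished by their last letter $v_j$ take the values $(\prod_i\alpha_i,\ \beta_j\prod_{i\ne j}\alpha_i)$, which are linearly independent functions. So $\dim \mathcal P(n)=n$ and $E_{\mathcal P}=ze^z$.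

**Definition (differential algebraic, D-finite).** A power series $f(z)$ is *differential algebraic* if $F(z,f,f',\dots,f^{(m)})=0$ for some $m\ge 0$ and some nonzero polynomial $F$ over $K$ in $m+2$ variables. A series $f\in K[[x_1,\dots,x_n]]$ is *D-finite* if all its partial derivatives span a finite-dimensional subspace of $\operatorname{Frac}K[[x]]$ over $K(x)$. For $n=1$ this says that $f$ satisfies a nonzero linear differential equation with polynomial coefficients, so then $f$ is differential algebraic.

Rational functions, $e^z$ and $\log(1-z)$ are D-finite. The series $\tan z$ is differential algebraic, because $f'=1+f^2$. It is not D-finite: a solution of $p_rf^{(r)}+\dots+p_0f=0$ continues analytically along every path that avoids the zeros of $p_r$, so it has finitely many singular points, while $\tan$ has infinitely many poles.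

The conjecture we study comes from Anton Khoroshkin and Dmitri Piontkovski, "On generating series of finitely presented operads", arXiv:1202.5170 (2012).

**Conjecture.** The exponential generating series of any associative operad is differential algebraic.

We shall use a theorem of Lipshitz (J. Algebra 113 (1988); 122 (1989)): sums, products and Hadamard (coefficientwise) products of D-finite power series in several variables are D-finite. We also need to set variables equal to $1$.

**Lemma 1.** Let $\widehat G\in K[u_1,\dots,u_r][[z]]$ be D-finite as a power series in $u,z$. Then $\widehat G(1,\dots,1,z)$ is D-finite.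

*Proof.* The derivatives $\partial_z^j\widehat G$ span a finite-dimensional space over $K(u,z)$, so $\sum_jp_j(u,z)\,\partial_z^j\widehat G=0$ with $p_j\in K[u,z]$ not all $0$. Divide all $p_j$ by the highest common power of $u_1-1$. The equation survives, because multiplication by $u_1-1$ is injective on $K[u][[z]]$. Now set $u_1=1$; this commutes with $\partial_z$, and not every $p_j$ becomes $0$. So $\widehat G|_{u_1=1}\in K[u_2,\dots,u_r][[z]]$ satisfies a nontrivial equation of the same kind. Repeat with $u_2,\dots,u_r$. $\square$

**The $S_n$-structure.** Left multiplication by $\tau\in S_n$ renames $v_i$ into $v_{\tau(i)}$, so $\Gamma(n)$ is a left ideal of $KS_n$ and $\mathcal P(n)$ is a left $S_n$-module. Write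
$$\mathcal P(n)\cong\bigoplus_{\lambda\vdash n}m_\lambda S^\lambda,\qquad d_\lambda=\dim S^\lambda,\qquad \dim\mathcal P(n)=\sum_{\lambda\vdash n} m_\lambda d_\lambda,$$
and put $m_\emptyset=0$. Let $F_k$ be the free algebra on $x_1,\dots,x_k$ and $I$ the span of all $f(u_1,\dots,u_n)$ with $f\in\Gamma(n)$, $u_i\in F_k$. Let $H_k(x)$ be the multigraded Hilbert series of $F_k/I$.

Call a power series *good* if it has the form $\text{polynomial}/\prod(1-\text{monomial})$ with finitely many factors and nonconstant monomials. Sums and differences of good series are good.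

For an integer vector $\mu$ of length $k$ put $a_\mu(x)=\det(x_i^{\mu_p})_{p,i}=\sum_w\operatorname{sgn}(w)x^{w\mu}$. Also $\Delta(x)=\prod_{i<i'}(x_i-x_{i'})$, $\delta=(k-1,\dots,1,0)$, $\theta_v=v\,\partial_v$, and $|a|=\sum_i a_i$.

**Proposition 2 (strip case).** Suppose that $m_\lambda=0$ for every $\lambda$ with more than $k$ rows, and that $H_k(x)$ is good. Then $E_{\mathcal P}$ is D-finite.

**Step 1.** This step expresses $H_k$ through the $m_\lambda$. Let $V=\langle x_1,\dots,x_k\rangle$, with $S_n$ acting on $V^{\otimes n}$ from the right by $(u_1\otimes\dots\otimes u_n)\sigma=u_{\sigma(1)}\otimes\dots\otimes u_{\sigma(n)}$. Substituting letters into $f\in\Gamma(n)$ gives exactly $V^{\otimes n}\Gamma(n)$. Substituting words into $f\in\Gamma(r)$ is the same as substituting letters into another element of $\Gamma$, because $\Gamma$ is closed under substitution. Hence $(F_k/I)_n\cong V^{\otimes n}\otimes_{KS_n}\mathcal P(n)$. The weight space of $V^{\otimes n}$ of weight $a$ is generated by $x_1^{a_1}\cdots x_k^{a_k}$ and is induced from the trivial module of the Young subgroup $S_a$. So $S^\lambda$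 contributes $\sum_a\langle s_\lambda,h_a\rangle x^a=s_\lambda(x)$, where $h_a=\prod h_{a_i}$. Thus $H_k=\sum_\lambda m_\lambda s_\lambda(x)$, and since $s_\lambda=a_{\lambda+\delta}/\Delta$,
$$\Delta(x)H_k(x)=\sum_{\lambda}m_\lambda\,a_{\lambda+\delta}(x).\tag{1}$$

**Step 2.** This step turns $d_\lambda$ into a function of exponents. By the hook length formula, with $a=\lambda+\delta$,
$$\frac{d_\lambda}{|\lambda|!}=\frac{\prod_{i<i'}(a_i-a_{i'})}{\prod_ia_i!},\qquad |\lambda|=|a|-\tbinom k2.\tag{2}$$
Let $q(a)$ be the coefficient of $x^a$ in (1). It is $\operatorname{sgn}(w)m_\lambda$ if $a=w(\lambda+\delta)$, and $0$ if $a$ is of no such form. The right side of the first formula in (2) is antisymmetric in $a$, so each $\lambda$ is counted $k!$ times with sign $+$: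
$$\sum_{a\in\mathbb N^k}q(a)\frac{\prod_{i<i'}(a_i-a_{i'})}{\prod a_i!}z^{|a|}=k!\,z^{\binom k2}E_{\mathcal P}(z).$$

**Step 3.** This step shows that the left side is D-finite. The series $\Delta(zx)H_k(zx)=\sum_a q(a)x^az^{|a|}$ is rational. It stays rational after applying $\prod_{i<i'}(\theta_{x_i}-\theta_{x_{i'}})$, which multiplies coefficients by $\prod(a_i-a_{i'})$. Its Hadamard product with $\sum x^az^n/\prod a_i!=e^{x_1+\dots+x_k}/(1-z)$ is D-finite and lies in $K[x][[z]]$. By Lemma 1 we may set $x=(1,\dots,1)$. Dividing by $k!\,z^{\binom k2}$ keeps D-finiteness. $\square$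

For the variety of $R$, a basis of $F_2/I$ consists of a commutative prefix followed by a last letter, so $H_2=(x_1+x_2)/((1-x_1)(1-x_2))$. The first hypothesis holds too: if $R$ is any algebra of dimension $k$ and $\lambda$ has more than $k$ rows, then by the branching rule $S^\lambda$ restricted to $S_{k+1}$ contains the sign module. So $m_\lambda\ne0$ would produce a non-identity of $R$ that alternates in $k+1$ variables, which is impossible in dimension $k$. In our example $q(a,b)=[a\ge2]-[b\ge2]$. So the partitions are $(n)$ for $n\ge 1$ and $(n-1,1)$ for $n\ge2$, each with multiplicity $1$, and the sum is $\sum_{n\ge1}\frac{z^n}{n!}+\sum_{n\ge2}\frac{(n-1)z^n}{n!}=ze^z$, as before.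

## 2. From strips to hooks: two theorems and the tools

What changes in general? Both hypotheses of Proposition 2 are in question.

The first one can fail for every $k$. Let $G$ be the unital Grassmann algebra, with generators $e_1,e_2,\dots$ and $e_ie_j=-e_je_i$. It is PI: $[a,b]=2a_{\bar 1}b_{\bar 1}$ is even, hence central, so $[[v_1,v_2],v_3]$ is an identity. For its variety, $\sum_\sigma\operatorname{sgn}(\sigma)\sigma$ spans a sign module in $KS_n$, and its value at $(e_1,\dots,e_n)$ is $n!\,e_1\cdots e_n\ne0$. So $m_{(1^n)}=1$ for all $n$, and no strip contains all the partitions. Also $m_{(n)}=1$, by evaluating $\sum_\sigma\sigma$ at $v_i=1$. What survives is a hook. Put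
$$H(k,l)=\{\lambda:\lambda_{k+1}\le l\}.$$
The Amitsur–Regev hook theorem (J. Algebra 78, 1982) says: if $\Gamma\ne0$, there are $k_0,l_0$ with $m_\lambda=0$ unless $\lambda\in H(k_0,l_0)$. Ordinary variables $x_1,\dots,x_k$ see only partitions with at most $k$ rows; to see a hook we need odd variables.

The second hypothesis, goodness of the Hilbert series, has to be proved, and now in the presence of odd variables.

**Definition (superalgebras).** A *superalgebra* is a $\mathbb Z_2$-graded associative algebra $W=W_{\bar0}\oplus W_{\bar1}$; no sign rule is used unless stated. $F=F_{k|l}$ is the free non-unital superalgebra over $K$ on even $x_1,\dots,x_k$ and odd $y_1,\dots,y_l$; it is $\mathbb N^{k+l}$-multigraded. A *$T_2$-ideal* is a two-sided ideal stable under all parity-preserving endomorphisms. Since $K$ is infinite, rescaling the generators shows that it is multihomogeneous. It is *PI* if the quotient by it satisfies a nontrivial ordinary polynomial identity.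

For instance, let $L[c]$ have $c$ odd and $c^2=1$. The polynomials in $F_{1|1}$ that vanish under all substitutions of an even element $\xi$ and an odd element $\eta c$ form a $T_2$-ideal $I$. A word with $a$ letters $x$ and $b$ letters $y$ takes the value $\xi^a\eta^bc^b$. So $F_{1|1}/I$ is the algebra of commutative polynomials without constant term, with good Hilbert series $\frac{1}{(1-x)(1-y)}-1$.

**Theorem A.** For every associative operad $\mathcal P$, $E_{\mathcal P}(z)$ is D-finite. Hence the Conjecture is true.

**Theorem B.** If $I$ is a PI $T_2$-ideal of $F_{k|l}$, the multigraded Hilbert series $H(F/I)$ is good.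

We deduce Theorem A from Theorem B in Sections 3–5 and prove Theorem B in Sections 6–9. Besides Lipshitz's and the Amitsur–Regev theorems we use the following results.

* **(K1)** Aljadeff–Kanel-Belov, "Representability and Specht problem for G-graded algebras", Adv. Math. 225 (2010). If $G$ is a finite group and $W$ is a finitely generated $G$-graded PI algebra over $K$, there are a field $L\supseteq K$ and a finite-dimensional $G$-graded $L$-algebra $A$ with $\mathrm{Id}_G(W)=\mathrm{Id}_G(A)$ (identities with coefficients in $K$).
* **(K2)** Same source: for every $G$-graded PI algebra $W$ over $K$, $\mathrm{Id}_G(W)$ is finitely generated as a $T$-ideal.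
* **(W)** Wedderburn–Malcev, Taft, Wall. Let $A$ be a finite-dimensional superalgebra over an algebraically closed field $L$ of characteristic $0$. Its radical $J$ is graded, and $A=B\oplus J$ with $B=\bigoplus_{s=1}^qB_s$ a graded subalgebra. Each $B_s$ is $M_{a|b}(L)$ or $Q(n)=M_n(L)\otimes L[c]$, with $c$ odd, central, $c^2=1$.
* **(S)** Shirshov's height theorem. If an algebra with finitely many generators satisfies a polynomial identity of degree $m$, it is spanned by products $u_1^{e_1}\cdots u_r^{e_r}$ with $r$ bounded and $u_i$ words of length $\le m$ in the generators.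
* **(R)** Regev's theorem: $R\otimes S$ is PI if $R$ and $S$ are.

In $M_{a|b}(L)$ the matrix unit $e_{ij}$ is even if $i,j$ are both $\le a$ or both $>a$, and odd otherwise. For example, $M_{1|1}(L)$ has even part spanned by $e_{11},e_{22}$ and odd part by $e_{12},e_{21}$, while $Q(1)=L[c]$.

In (K1) we may take $L$ algebraically closed: a multilinear polynomial vanishes on $A$ iff it vanishes on $A\otimes_L\bar L$, and in characteristic $0$ graded identities are determined by the multilinear ones. To recall why: if $f$ has degree $r_i$ in its $i$-th variable, replace that variable by a sum of $r_i$ fresh variables of the same parity and keep the part linear in each of them. Identifying the fresh variables again returns $\prod r_i!\,f$. So a $T_2$-ideal of the free superalgebra of countable rank contains a multihomogeneous $f$ iff it contains this *multilinearization*. If one wants to use (K1) and (K2) only for unital algebras, Section 10 gives the reduction.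

## 3. Odd variables and hook Schur functions

Let $\mathcal P=\mathcal{A}ss/\Gamma$. If $\Gamma=0$, then $E_{\mathcal P}=z/(1-z)$ is D-finite, so let $\Gamma\ne0$. Fix any $k,l\ge0$ with $k+l\ge1$, let $V$ have even basis $x_1,\dots,x_k$ and odd basis $y_1,\dots,y_l$, and $F=F_{k|l}$. The plan is to repeat Step 1 of Proposition 2 with signs.

For $f=\sum\alpha_\sigma\sigma\in\Gamma(n)$ and parity-homogeneous $u_i$ put
$$f^s(u_1,\dots,u_n)=\sum\alpha_\sigma\,\epsilon(\sigma;u)\,u_{\sigma(1)}\cdots u_{\sigma(n)},\qquad \epsilon(\sigma;u)=\prod(-1)^{|u_i||u_j|},$$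
the product being over all pairs $i<j$ whose order is reversed in $\sigma(1),\dots,\sigma(n)$. Equivalently, if $g_i\in G$ is homogeneous of parity $|u_i|$, then $g_{\sigma(1)}\cdots g_{\sigma(n)}=\epsilon(\sigma;u)\,g_1\cdots g_n$. Let $I\subset F$ be the span of all $f^s(u_1,\dots,u_n)$, $n\ge1$, $f\in\Gamma(n)$, $u_i\in F$ parity-homogeneous. Put
$$HS_\lambda(x;y)=\sum_{a\in\mathbb N^k,\,b\in\mathbb N^l}\langle s_\lambda,h_ae_b\rangle\, x^ay^b,\qquad h_a=\prod_i h_{a_i},\quad e_b=\prod_j e_{b_j}.\tag{3}$$

**Proposition 3.** $I$ is a PI $T_2$-ideal, and $H(F/I)=H_{k|l}(x;y):=\sum_\lambda m_\lambda HS_\lambda(x;y)$, where only $\lambda\in H(k,l)$ contribute. By Theorem B, $H_{k|l}$ is good.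

**Step 1.** We check that $I$ is a $T_2$-ideal. With an extra variable $v_0$ in front, $u_0f^s(u_1,\dots,u_n)=(v_0f)^s(u_0,u_1,\dots,u_n)$, since $v_0$ stays first and takes part in no reversed pair. The same works on the right with an extra last variable. A parity-preserving endomorphism $\varphi$ sends $f^s(u_1,\dots,u_n)$ to $f^s(\varphi u_1,\dots,\varphi u_n)$.

**Step 2.** We check that $F/I$ is PI, so that Theorem B applies. The algebra $G(F/I)=(F/I)_{\bar0}\otimes G_{\bar0}+(F/I)_{\bar1}\otimes G_{\bar1}$ satisfies $\Gamma$, because
$$f(u_1\otimes g_1,\dots,u_n\otimes g_n)=f^s(u_1,\dots,u_n)\otimes g_1\cdots g_n .$$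
So $G(F/I)$ is PI, $G$ is PI, and by (R) $G(F/I)\otimes G$ satisfies a nonzero multilinear identity $\phi$. Evaluate $\phi$ at $a_i\otimes1\otimes1$ for $a_i$ even and at $a_i\otimes e_i\otimes e_i$ for $a_i$ odd. The elements $e_i\otimes e_i\in G\otimes G$ commute, since two sign changes cancel, and products of distinct ones are nonzero. Hence $\phi(a_1,a_2,\dots)=0$ for homogeneous $a_i\in F/I$, and by multilinearity for all $a_i$.

**Step 3.** We identify the degree $n$ component $I_n$. Let $S_n$ act on $V^{\otimes n}$ from the right by $(u_1\otimes\dots\otimes u_n)\cdot\sigma=\epsilon(\sigma;u)\,u_{\sigma(1)}\otimes\dots\otimes u_{\sigma(n)}$; this is an action by the description of $\epsilon$ through $G$. We claim $I_n=V^{\otimes n}\cdot\Gamma(n)$. Substituting letters gives exactly $V^{\otimes n}\Gamma(n)$. Now let $f\in\Gamma(r)$, let $u_1,\dots,u_r$ be words of total length $n$, and let $\tilde f\in\Gamma(n)$ be obtained from $f$ by substituting for $v_1,\dots,v_r$ the consecutive monomials in $v_1,\dots,v_n$ of the corresponding lengths. Permuting the words permutes their letters blockwise. The reversed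 pairs of letters are exactly the pairs of letters taken from reversed pairs of words, and $|u_i||u_j|\equiv\sum|\text{letter of }u_i||\text{letter of }u_j|$ modulo $2$. So $f^s(u_1,\dots,u_r)=\tilde f^s(\text{letters})$, and words give nothing new.

**Step 4.** We compute the character. By Step 3,
$$(F/I)_n\cong V^{\otimes n}\otimes_{KS_n}\mathcal P(n)\cong\bigoplus_\lambda m_\lambda\,V^{\otimes n}\otimes_{KS_n}S^\lambda .$$
The weight space of $V^{\otimes n}$ of weight $(a|b)$ is generated by the word $x^ay^b=x_1^{a_1}\cdots x_k^{a_k}y_1^{b_1}\cdots y_l^{b_l}$. On this word the Young subgroup $S_a\times S_b$ acts by $\mathrm{triv}\otimes\mathrm{sgn}$, and the dimension of the weight space is the index of the subgroup, so it is induced from $\mathrm{triv}\otimes\mathrm{sgn}$. Tensoring with $S^\lambda$ gives the multiplicity of $\mathrm{triv}\otimes\mathrm{sgn}$ in the restriction of $S^\lambda$, which is $\langle s_\lambda,h_ae_b\rangle$. So $V^{\otimes n}\otimes_{KS_n}S^\lambda$ has character $HS_\lambda$.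

**Step 5.** We show that only $\lambda\in H(k,l)$ occur. By Pieri's rules, $\langle s_\lambda,h_ae_b\rangle$ counts ways to build $\lambda$ from $\emptyset$ by adding $k$ horizontal strips and then $l$ vertical strips. After the horizontal strips row $k+1$ is still empty, and each vertical strip adds at most one box to it. So $HS_\lambda\ne0$ forces $\lambda_{k+1}\le l$. $\square$

For $k=l=1$ we have $h_pe_r=s_{(p+1,1^{r-1})}+s_{(p,1^r)}$ for $p,r\ge 1$. So for the hook $\lambda=(a+1,1^c)$,
$$HS_\lambda=x^{a+1}y^c+x^ay^{c+1}=(x+y)\,x^ay^c .$$

**A second description of $HS_\lambda$.** We shall need that $HS_\lambda$ is the image of $s_\lambda$ under the ring homomorphism $h_m\mapsto h_m(x/y)$, where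
$$\sum_mh_m(x/y)t^m=\frac{\prod_j(1+y_jt)}{\prod_i(1-x_it)}.$$
To see this, take the Cauchy identity in two infinite alphabets $p,r$, namely $\sum_\lambda s_\lambda(p)s_\lambda(r)=\prod_m\sum_ih_i(r)p_m^i$, and apply the homomorphism to the functions of $r$. The right side becomes $\prod_m\prod_j(1+y_jp_m)/\prod_i(1-x_ip_m)=\sum_{a,b}h_a(p)e_b(p)x^ay^b$. Comparing with (3), that is, taking the inner product with $s_\lambda(p)$, gives the assertion.

## 4. Dividing by $\prod(x_i+y_j)$

In the strip case, multiplication by $\Delta(x)$ turned $s_\lambda$ into an alternating sum of monomials, so that $m_\lambda$ could be read off as a coefficient. For hooks, multiplication by $\Delta(x)\Delta(y)$ is not enough: already for $k=l=1$ the two Vandermonde factors are $1$, and $HS_{(a+1,1^c)}=(x+y)x^ay^c$ is not a monomial. Here division by $x+y$ helps. But it must be expanded, and partitions such as $\lambda=\emptyset$ with $HS_\emptyset=1$ become infinite series. If we expand in powers of $y$, then $1/(x+y)=\sum_r(-1)^ry^rx^{-1-r}$ has only negative exponents of $x$. So looking only at nonnegative exponents of $x$ removes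 the unwanted partition. This happens in general.

**A determinant.** We first rewrite $HS_\lambda$. Let $\lambda\in H(k,l)$ and $n\ge\max(k,\ell(\lambda))$, where $\ell(\lambda)$ is the number of rows. By Jacobi–Trudi, $HS_\lambda=\det(h_{\lambda_p-p+q}(x/y))_{p,q\le n}$. Let $\mathrm{col}_q$ be its columns and perform two replacements at once.

For $q>k$ replace $\mathrm{col}_q$ by $\sum_{r=0}^k(-1)^re_r(x)\,\mathrm{col}_{q-r}$. The new $p$-th entry is the coefficient of $t^{\lambda_p-p+q}$ in $\prod_i(1-x_it)\cdot\prod_j(1+y_jt)/\prod_i(1-x_it)$, that is, $e_{\lambda_p-p+q}(y)$.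

Replace the first $k$ columns by the columns $\sum_{q\le k}(-1)^{k-q}e_{k-q}(x\setminus x_i)\,\mathrm{col}_q$, $i=1,\dots,k$. The new $p$-th entry is the coefficient of $t^{\lambda_p-p+k}$ in $\prod_{i'\ne i}(1-x_{i'}t)\cdot\prod_j(1+y_jt)/\prod_{i'}(1-x_{i'}t)=\prod_j(1+y_jt)/(1-x_it)$, that is, $h_{\lambda_p-p+k}(x_i/y)$.

The transformation matrix is block upper triangular. The block for $q>k$ is unipotent, and the other block is $T=\big((-1)^{k-q}e_{k-q}(x\setminus x_i)\big)_{q,i\le k}$. Since
$$\sum_{q}x_{i'}^{q-1}(-1)^{k-q}e_{k-q}(x\setminus x_i)=\prod_{i''\ne i}(x_{i'}-x_{i''})=\delta_{ii'}\prod_{i''\ne i}(x_i-x_{i''})$$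
and $\det(x_{i'}^{q-1})=(-1)^{\binom k2}\Delta(x)$, we get $(-1)^{\binom k2}\Delta(x)\det T=\prod_i\prod_{i''\ne i}(x_i-x_{i''})=(-1)^{\binom k2}\Delta(x)^2$. So $\det T=\Delta(x)$, and
$$\Delta(x)HS_\lambda=\det\Big[\,h_{\lambda_p-p+k}(x_i/y)\ (i\le k)\ \Big|\ e_{\lambda_p-p+q}(y)\ (k<q\le n)\,\Big]_{1\le p\le n}.\tag{4}$$

**The division.** Let $D_{k,l}=\{\lambda\in H(k,l):\lambda\supseteq(l^k)\}$, where $(l^k)$ is the rectangle with $k$ rows of length $l$. Work in the ring of series $\sum_{c\in\mathbb N^l}\phi_c(x)y^c$ with $\phi_c\in K[[x]][(x_1\cdots x_k)^{-1}]$, where $(x_i+y_j)^{-1}=\sum_r(-1)^ry_j^rx_i^{-1-r}$. Put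
$$\Phi_\lambda=\frac{\Delta(x)\Delta(y)HS_\lambda(x;y)}{\prod_{i,j}(x_i+y_j)} .$$
Here $\delta$ denotes $(k-1,\dots,0)$ or $(l-1,\dots,0)$ according to the alphabet.

**Lemma 4.** (i) If $\lambda\in D_{k,l}$, let $\alpha_i=\lambda_i-l$ $(i\le k)$ and $\gamma_j=\lambda'_j-k$ $(j\le l)$. Then $\Phi_\lambda=a_{\alpha+\delta}(x)\,a_{\gamma+\delta}(y)$. (ii) If $\lambda\in H(k,l)\setminus D_{k,l}$, every monomial $x^ay^c$ of $\Phi_\lambda$ has some $a_i<0$.

*Proof.* (i) For $p\le k<q$ we have $\lambda_p-p+q\ge l+1$, so $e_{\lambda_p-p+q}(y)=0$ and the matrix in (4) is block triangular. For $p\le k$ put $m=\lambda_p-p+k\ge l$. Then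
$$h_m(x_i/y)=\sum_{r=0}^le_r(y)x_i^{m-r}=x_i^{m-l}\prod_j(x_i+y_j),\qquad m-l=(\alpha+\delta)_p ,$$
so the first diagonal block has determinant $\prod_{i,j}(x_i+y_j)\,a_{\alpha+\delta}(x)$. The second block has determinant $\det(e_{\lambda_p-p+q}(y))_{p,q>k}$. By dual Jacobi–Trudi this is the Schur function of the conjugate of $(\lambda_{k+1},\lambda_{k+2},\dots)$. That conjugate is $\gamma$, because $\lambda_{k+1}\le l$ and $\lambda'_j\ge k$ for $j\le l$. So the determinant is $s_\gamma(y)=a_{\gamma+\delta}(y)/\Delta(y)$.

(ii) If $k=0$ or $l=0$ the rectangle is empty and there is nothing to prove. So $k,l\ge1$ and $\lambda_k\le l-1$. In the Laplace expansion of (4) along the first $k$ columns each term is $\prod_{i\le k}h_{\lambda_{p_i}-p_i+k}(x_i/y)$ times a polynomial in $y$, with distinct $p_1,\dots,p_k$. Some $p_i\ge k$, and for it $m=\lambda_{p_i}-p_i+k\le\lambda_k\le l-1$. Then $h_m(x_i/y)$ has $x_i$-degree at most $l-1$, while $\prod_j(x_i+y_j)^{-1}$ involves only $x_i$-exponents $\le-l$. No other factor involves $x_i$. So all monomials of this term have $a_i<0$. $\square$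

**The dimension.** We need the analogue of (2). For $\lambda\in D_{k,l}$ put $a=\alpha+\delta$, $c=\gamma+\delta$, so $a_i=\lambda_i-l+k-i$ and $c_j=\lambda'_j-k+l-j$. The box $(i,j)$ of the rectangle $(l^k)$ has hook length $\lambda_i-j+\lambda'_j-i+1=a_i+c_j+1$. The boxes to the right of the rectangle form $\alpha$, and those below it form the conjugate of $\gamma$; they have the hook lengths of these partitions. Hence
$$\frac{d_\lambda}{|\lambda|!}=\varkappa(a,c):=\frac{\prod_{i<i'}(a_i-a_{i'})\prod_{j<j'}(c_j-c_{j'})}{\prod_ia_i!\prod_jc_j!\prod_{i,j}(a_i+c_j+1)},\qquad|\lambda|=kl+|a|+|c|-\tbinom k2-\tbinom l2.\tag{5}$$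

**The sum.** Let $q(a,c)$, $a\in\mathbb Z^k$, $c\in\mathbb N^l$, be the coefficient of $x^ay^c$ in
$$\Phi=\frac{\Delta(x)\Delta(y)H_{k|l}}{\prod_{i,j}(x_i+y_j)}=\sum_\lambda m_\lambda\Phi_\lambda .$$
Since $\Phi_\lambda$ is homogeneous of total degree $|\lambda|+\binom k2+\binom l2-kl$, finitely many $\lambda$ contribute to each coefficient. By Lemma 4, only $\lambda\in D_{k,l}$ contribute to $q(a,c)$ with $a\in\mathbb N^k$. For these, $q(a,c)=\operatorname{sgn}(w)\operatorname{sgn}(w')m_\lambda$ if $a=w(\alpha+\delta)$, $c=w'(\gamma+\delta)$, and $q(a,c)=0$ if $(a,c)$ has no such form. As $\varkappa$ is antisymmetric in $a$ and in $c$, (5) gives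
$$\sum_{a\in\mathbb N^k,\,c\in\mathbb N^l}q(a,c)\varkappa(a,c)\,z^{|a|+|c|+kl}=k!\,l!\,z^{\binom k2+\binom l2}\sum_{\lambda\in D_{k,l}}m_\lambda\frac{d_\lambda}{|\lambda|!}z^{|\lambda|}.\tag{6}$$

As a check of the formula, suppose formally that $k=l=1$ and $m_\lambda=1$ for all nonempty hooks. Then $\Phi=\sum_{a,c\ge0}x^ay^c$, and the left side of (6) is $\sum_{a,c}\frac{z^{a+c+1}}{a!\,c!\,(a+c+1)}=\sum_{n\ge1}\frac{2^{n-1}z^n}{n!}=\frac{e^{2z}-1}2$. This agrees with the fact that the hooks of size $n$ have dimensions $\binom{n-1}{c}$ with sum $2^{n-1}$.

## 5. Hadamard products: Theorem A from Theorem B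

**Proposition 5.** For all $(k,l)\ne(0,0)$ the series $E_{k,l}(z)=\sum_{\lambda\in D_{k,l}}m_\lambda\frac{d_\lambda}{|\lambda|!}z^{|\lambda|}$ is D-finite.

By (6) it is enough to prove that the left side of (6) is D-finite. Two things are new compared with Proposition 2: the negative exponents of $x$ and the denominators $a_i+c_j+1$. Empty products are $1$.

**Step 1.** We make all exponents nonnegative by a monomial substitution. Let $\varpi=x_1\cdots x_k$ and
$$G(x,y,z)=\frac{\Delta(zx)\,\Delta(z\varpi y)\,H_{k|l}(zx;z\varpi y)}{\prod_{i,j}(1+y_j\varpi/x_i)} .$$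
Here $\varpi/x_i$ is a monomial, so $G$ is a power series in $(x,y,z)$. It is rational because the denominator of the good series $H_{k|l}$ has constant term $1$. Since $\prod_{i,j}(zx_i+z\varpi y_j)=z^{kl}\varpi^l\prod_{i,j}(1+y_j\varpi/x_i)$, and the expansions of the inverses agree,
$$G=z^{kl}\varpi^l\,\Phi(zx,z\varpi y)=\sum_{a,c}q(a,c)\,x^{a+(|c|+l)\mathbf 1}y^cz^{|a|+|c|+kl},$$
where $\mathbf 1=(1,\dots,1)$. Write exponents as $(e,c,n)$. Then $a_i=e_i-|c|-l$.

**Step 2.** We insert the numerator of $\varkappa$. Apply $\prod_{i<i'}(\theta_{x_i}-\theta_{x_{i'}})\prod_{j<j'}(\theta_{y_j}-\theta_{y_{j'}})$. Since $e_i-e_{i'}=a_i-a_{i'}$, the coefficients get multiplied by $\prod(a_i-a_{i'})\prod(c_j-c_{j'})$. The series stays rational.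

**Step 3.** We insert the denominator of $\varkappa$ and remove the terms with some $a_i<0$. Take Hadamard products with the following series for all $i\le k$, $j\le l$, where $(e,c,n)$ runs over $\mathbb N^{k+l+1}$ subject to the stated conditions:
$$\begin{aligned}
\mathsf A_i&=\sum_{e_i\ge|c|+l}\frac{x^ey^cz^n}{(e_i-|c|-l)!}=\frac{x_i^l\,e^{x_i}}{\prod_j(1-x_iy_j)}\cdot\frac1{(1-z)\prod_{i'\ne i}(1-x_{i'})},\\
\mathsf B_j&=\sum\frac{x^ey^cz^n}{c_j!}=\frac{e^{y_j}}{(1-z)\prod_i(1-x_i)\prod_{j'\ne j}(1-y_{j'})},\\
\mathsf C_{ij}&=\sum_{e_i\ge|c|+l}\frac{x^ey^cz^n}{e_i-|c|-l+c_j+1}=\frac{x_i^l\,\mathsf L(x_i,x_iy_j)}{\prod_{j'\ne j}(1-x_iy_{j'})}\cdot\frac1{(1-z)\prod_{i'\ne i}(1-x_{i'})}.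
\end{aligned}$$
For the first and third, write $e_i=l+|c|+r$ with $r\ge0$, so that $x_i^{e_i}y^c=x_i^{l+r}\prod_{j}(x_iy_{j})^{c_{j}}$. The function $\mathsf L$ is
$$\mathsf L(s,t)=\sum_{r,c\ge0}\frac{s^rt^c}{r+c+1}=\sum_{m\ge0}\frac{s^{m+1}-t^{m+1}}{(m+1)(s-t)}=\frac{\log(1-t)-\log(1-s)}{s-t}.$$
All three are D-finite: $\mathsf A_i,\mathsf B_j$ are rational multiples of exponentials, and $\mathsf C_{ij}$ lies in the $K(x,y,z)$-space spanned by $1,\log(1-x_iy_j),\log(1-x_i)$, which is stable under derivations. By Lipshitz's theorem,
$$\widehat G=\sum_{a\in\mathbb N^k,\,c\in\mathbb N^l}q(a,c)\varkappa(a,c)\,x^{a+(|c|+l)\mathbf 1}y^cz^{|a|+|c|+kl}$$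
is D-finite.

**Step 4.** We set $x$ and $y$ equal to $1$. For each power of $z$ the series $\widehat G$ has finitely many terms, since $a,c\ge0$. So $\widehat G\in K[x,y][[z]]$, and by Lemma 1 the left side of (6) is D-finite. Dividing the right side by $k!\,l!$ and a power of $z$ proves Proposition 5. $\square$

**Proof of Theorem A, given Theorem B.** It remains to cut the hook $H(k_0,l_0)$ of Amitsur–Regev into sets $D_{k,l}$; we may take $(k_0,l_0)\neq(0,0)$. For $k,l\ge1$, a partition $\lambda\in H(k,l)$ does not contain $(l^k)$ iff $\lambda_k\le l-1$, that is, iff $\lambda\in H(k-1,l-1)$; and $H(k-1,l-1)\subset H(k,l)$. If $k=0$ or $l=0$, then $D_{k,l}=H(k,l)$. Hence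
$$H(k_0,l_0)=\bigsqcup_{i=0}^{\min(k_0,l_0)}D_{k_0-i,l_0-i},\qquad E_{\mathcal P}(z)=\sum_{n\ge1}\sum_{\lambda\vdash n}m_\lambda\frac{d_\lambda}{n!}z^n=\sum_{i=0}^{\min(k_0,l_0)}E_{k_0-i,l_0-i}(z).\tag{7}$$
A possible term with $(k_0-i,l_0-i)=(0,0)$ involves only $\lambda=\emptyset$ and is $0$. The other terms are D-finite by Proposition 5, which needed the good series $H_{k|l}$ for each of these pairs $(k,l)$. A finite sum of D-finite series is D-finite. $\blacksquare$

## 6. Generic elements and traces: how far they go

We turn to Theorem B. A natural attempt: by (K1), model $F/I$ by generic elements of a finite-dimensional algebra, adjoin traces to obtain a finite module over a finitely generated commutative ring, and apply Hilbert–Serre. Let us carry this out and see where it stops.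

**Setting.** Let $A=B\oplus J$ be a finite-dimensional superalgebra over an algebraically closed $L\supseteq K$ as in (W), with $B\ne0$, $d=\dim B$ and $J^{N+1}=0$. Let $P=L[\xi,\eta]$, where the commuting indeterminates $\xi_{i,a}$ ($a$ in a basis of $A_{\bar0}$) and $\eta_{j,b}$ ($b$ in a basis of $A_{\bar1}$) are the coordinates of generic even elements $\hat x_1,\dots,\hat x_k$ and generic odd elements $\hat y_1,\dots,\hat y_l$ of $\mathcal A=A\otimes_LP$. Let $U\subset\mathcal A$ be the $K$-subalgebra generated by the $\hat x_i,\hat y_j$. It is multigraded by the degrees in the groups $\xi_{i,\cdot}$, $\eta_{j,\cdot}$. As $L$ is infinite, the kernel of $F\to U$ consists of the elements of $F$ that are graded identities of $A$.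

For even $u\in U$ let $t(u)\in P$ be the trace of left multiplication by the image $\bar u$ of $u$ on the free $P$-module $\mathcal A/(J\otimes P)=B\otimes P$.

**Lemma 6.** (i) There are finitely many even $u'\in U$ such that, for the unital $K$-algebra $C\subset P$ generated by the elements $t(u')$, the $C$-module $CU$ is finitely generated. Here the nonzero elements $t(u')$ are multihomogeneous of nonzero degree, and the module generators can be taken multihomogeneous. (ii) If $T\subset U$ is a multigraded $K$-subspace with $t(u)T\subset T$ for all even $u\in U$, then $H(T)$ is good.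

*Proof.* (i) $A$ satisfies a standard identity of degree $m=\dim A+1$, hence so do $\mathcal A$ and $U$. For a word $u$ in the generators of length $\le m$ put $u^*=u$ if $u$ is even and $u^*=u^2$ if $u$ is odd. Let $C$ be generated by $t((u^*)^r)$, $1\le r\le d$, for these finitely many $u$. The nonzero ones are multihomogeneous of nonzero degree.

We first show that each $u$ is integral over $C$. By Cayley–Hamilton and Newton's formulas (characteristic $0$), left multiplication by $\bar u^*$ on $B\otimes P$ is annihilated by a monic polynomial $\chi$ of degree $d$ over $C$. Applying this to $1_B$ gives $\chi(\bar u^*)=0$ in $B\otimes P$. Hence $u^*\chi(u^*)\in J\otimes P$ and $(u^*\chi(u^*))^{N+1}=0$. So $u^*$, and therefore $u$, satisfies a monic polynomial over $C$ with zero constant term. Thus every high power of $u$ is a $C$-combination of boundedly many positive powers of $u$.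

By (S), $U$ is spanned over $K$ by products $u_1^{e_1}\cdots u_r^{e_r}$ with $r$ bounded and $u_i$ words of length $\le m$. By the integrality just shown, $CU$ is spanned over $C$ by the finitely many such products with bounded exponents.

(ii) $C$ is Noetherian and $T\subset U\subset CU$ is a multigraded $C$-submodule. So $T$ is finitely generated, by multihomogeneous elements, over $C$, hence over a polynomial ring whose finitely many variables have nonzero degrees in $\mathbb N^{k+l}$. By the multigraded Hilbert–Serre theorem, $H(T)$ is a polynomial divided by a product of factors $1-\text{monomial}$ with nonconstant monomials. $\square$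

So $CU$ has a good Hilbert series. The attempt stops because we want $H(U)$, and $U$ is in general not a $C$-submodule. For $A=M_2(L)$, all even, and two generic matrices $X,Y$: the part of $U$ of multidegree $(2,0)$ is $KX^2$, and $t(X)X=2\operatorname{tr}(X)X$ is not a multiple of $X^2$, since $X$ and $X^2$ are linearly independent over the fraction field of $P$.

The way around is not to ask that $U$ be closed under traces, but only some nonzero ideal $T\subset U$ that comes from a $T_2$-ideal. Then $H(T)$ is good by Lemma 6, and one continues with $U/T$; (K2) makes such an induction stop. Alternating polynomials produce traces: for an alternating $d$-form $\omega$ on a free module of rank $d$ and an endomorphism $\varphi$,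
$$\sum_{i}\omega(x_1,\dots,\varphi x_i,\dots,x_d)=\operatorname{tr}(\varphi)\,\omega(x_1,\dots,x_d).\tag{8}$$
(Compare coefficients of $s$ in $\omega((1+s\varphi)x_1,\dots,(1+s\varphi)x_d)=\det(1+s\varphi)\,\omega(x_1,\dots,x_d)$.) To apply (8) to $B_{\bar0}$ and $B_{\bar1}$ we need a polynomial $f'$, not an identity of $A$, which alternates in $\dim B_{\bar0}$ even and $\dim B_{\bar1}$ odd variables and vanishes as soon as one of them takes a value in $J$. The vanishing will be forced by exhausting the radical: $N$ further alternating sets, each too large by one element for $B$, must each receive a radical value, and then no radical value is left over. The difficulty is to keep $f'$ nonzero, and for that $A$ has to be chosen minimal.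

## 7. A maximal counterexample and a minimal algebra

Let $\mathfrak F\supset F$ be the free superalgebra on countably many even and odd variables, and $\mathrm{Id}_2(R)\subset\mathfrak F$ the ideal of graded identities, with coefficients in $K$, of $R$.

**Step 1.** We pass between ideals of $F$ and of $\mathfrak F$ and obtain a chain condition. Let $I$ be a PI $T_2$-ideal of $F$.

(i) $\mathrm{Id}_2(F/I)\cap F=I$. For "$\subseteq$" substitute the generators for themselves. For "$\supseteq$", a graded homomorphism $F\to F/I$ lifts to a parity-preserving endomorphism of $F$, which maps $I$ into $I$.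

(ii) If $Q$ is a $T_2$-ideal of $\mathfrak F$ with $Q\cap F=I$, then $Q\subseteq\mathrm{Id}_2(F/I)$. Indeed, a graded homomorphism $\mathfrak F\to F/I$ lifts to $\mathfrak F\to F\subset\mathfrak F$, which maps $Q$ into $Q\cap F=I$.

(iii) PI $T_2$-ideals of $F$ satisfy the ascending chain condition. Given $I_1\subset I_2\subset\cdots$, the $T_2$-ideals $\mathrm{Id}_2(F/I_n)$ increase. Their union $Q$ is a $T_2$-ideal of $\mathfrak F$. It is PI, since it contains all values on $\mathfrak F$ of a multilinear identity of $F/I_1$. Moreover $Q=\mathrm{Id}_2(\mathfrak F/Q)$: "$\supseteq$" by substituting generators, "$\subseteq$" by lifting homomorphisms to endomorphisms. So $Q$ is finitely generated by (K2). Hence the chain $\mathrm{Id}_2(F/I_n)$ stabilizes, and so does $I_n=\mathrm{Id}_2(F/I_n)\cap F$.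

**Step 2.** We fix a maximal counterexample. Suppose Theorem B fails. By (iii) choose $I$ maximal among the counterexamples in $F$. The $T_2$-ideals strictly containing $I$ are PI, so by maximality their quotients have good Hilbert series.

(a) $I$ is not an intersection of finitely many $T_2$-ideals strictly containing it. Otherwise write $I=I_1\cap\dots\cap I_m$ with $m$ minimal; then $m\ge2$ and $I_2'=I_2\cap\dots\cap I_m\supsetneq I$. The exact sequence
$$0\to F/I\to F/I_1\oplus F/I_2'\to F/(I_1+I_2')\to0$$
shows that $H(F/I)$ is good, a contradiction.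

(b) There is no $T_2$-ideal $I'\supsetneq I$ with $H(I'/I)$ good, because $H(F/I)=H(F/I')+H(I'/I)$.

We shall contradict (b).

**Step 3.** We choose $A$ as small as possible. Put $\mathcal J=\mathrm{Id}_2(F/I)$. By (K1) there are pairs $(L,A)$ with $L\supseteq K$ algebraically closed, $A$ a finite-dimensional superalgebra over $L$, and $\mathrm{Id}_2(A)=\mathcal J$. Choose one with $(\dim A/J,N)$ lexicographically minimal, where $J=J(A)$ and $N\ge0$ is least with $J^{N+1}=0$. Write $A=B\oplus J$, $B=\bigoplus_{s\le q}B_s$ as in (W). If $q=0$, then $A$, hence $F/I$, is nilpotent and $H(F/I)$ is a polynomial, a contradiction. So $q\ge1$.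

**Step 4.** We write down smaller algebras; their identities will be violated by $A$. Consider:

* $A^{(s)}=\bigoplus_{r\ne s}B_r\oplus J\subset A$ for $s=1,\dots,q$;
* if $N\ge1$: $A'=B\oplus J\otimes\mathfrak m\subset A\otimes_L\Lambda$, where $\Lambda=L[\tau_1,\dots,\tau_{N-1}]/(\tau_i^2)$ and $\mathfrak m=(\tau_1,\dots,\tau_{N-1})$.

The semisimple quotient of $A^{(s)}$ is $\bigoplus_{r\ne s}B_r$, of smaller dimension than $B$. The algebra $A'$ has radical $J\otimes\mathfrak m$ with $(J\otimes\mathfrak m)^N\subset J^N\otimes\mathfrak m^N=0$, and semisimple quotient $B$. (For $N=1$ simply $A'=B$.) Since $\Lambda$ is commutative, $A\otimes_L\Lambda$ satisfies all identities of $A$. So all these algebras satisfy $\mathrm{Id}_2\supseteq\mathcal J$. Their invariants are smaller, so by minimality $\mathrm{Id}_2\supsetneq\mathcal J$.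

**Step 5.** We choose $f$. By (ii) the intersections of these ideals with $F$ strictly contain $I$: if one of them equalled $I$, the ideal would lie in $\mathcal J$. By (a) there is a multihomogeneous $f_0\in F\setminus I$ lying in $\mathrm{Id}_2(A')$ (if $N\ge1$) and in all $\mathrm{Id}_2(A^{(s)})$. Let $f(v_1,\dots,v_n)\in\mathfrak F$ be its multilinearization. Then $f$ lies in the same ideals, and $f\notin\mathrm{Id}_2(A)$: otherwise $f_0\in\mathcal J\cap F=I$. For homogeneous values of the correct parity we conclude:

**(P1)** If all values lie in $B\cup J$ and fewer than $N$ of them lie in $J$, then $f$ vanishes. Let $r\le N-1$ be the number of radical values, and evaluate in $A'$ with $i$-th radical value $w_i\otimes\tau_i$. The result $f(\dots)\,\tau_1\cdots\tau_r$ is $0$, and $\tau_1\cdots\tau_r\ne0$. So in a nonzero evaluation with values in $B\cup J$ exactly $N$ values lie in $J$, as $J^{N+1}=0$.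

**(P2)** In a nonzero evaluation with values in $B_1\cup\dots\cup B_q\cup J$, each $B_s$ contains at least one of the values; otherwise all values would lie in $A^{(s)}$.

A small model to keep in mind is $A=Le_{11}+Le_{12}$, all even. Then $B=Le_{11}$, $J=Le_{12}$, $N=1$. The polynomial $f=[v_1,v_2]$ satisfies (P1) and (P2): it vanishes if both values lie in $B$ and if both lie in $J$. It is nonzero at $(e_{11},e_{12})$.

## 8. Peirce types, frames, and the alternated polynomial

**Step 1.** We choose a nonzero evaluation of $f$ adapted to idempotents. The idempotents $\varepsilon_j^{(s)}=e_{jj}\in B_s$ are orthogonal and even. Let $\varepsilon_\infty=1-\sum_{s,j}\varepsilon_j^{(s)}\in A^\#$. Then $A=\bigoplus\varepsilon A\varepsilon'$, compatibly with parity and with $J$. A nonzero element of $\varepsilon A\varepsilon'$ has *left type* $s$ if $\varepsilon\in B_s$ and left type $\infty$ if $\varepsilon=\varepsilon_\infty$; the *right type* is defined likewise with $\varepsilon'$. It is *diagonal* if its two types agree. The standard basis of $B_s$ is $\{e_{ij}\}$, respectively $\{e_{ij},e_{ij}c\}$. It consists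 of Peirce-homogeneous elements with both types $s$, and each $\varepsilon B\varepsilon'$ contains at most one standard basis element of each parity. In the model, $e_{12}$ has left type $1$ and right type $\infty$.

By multilinearity fix an evaluation $\bar v$ with $f(\bar v)\ne0$ in which every value is a standard basis element of $B$ or a parity-homogeneous element of some $\varepsilon J\varepsilon'$. By (P1) exactly $N$ values are radical. Let $w_1,\dots,w_N$ be the corresponding variables and $\bar w_1,\dots,\bar w_N$ their values.

In a nonzero monomial of $f$ at this evaluation, the right type of each factor equals the left type of the next, so the types form a chain. By (P2) every type $1,\dots,q$ occurs in it. If some type $\ne s$ occurs, then somewhere the chain changes between $s$ and not $s$, so there is a factor exactly one of whose types is $s$. It is non-diagonal, hence radical. Therefore one of the following holds: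

* Case (a): $q=1$ and all types of all values equal $1$;
* Case (b): for each $s=1,\dots,q$ there is $i(s)$ such that $\bar w_{i(s)}$ is non-diagonal and has $s$ as exactly one of its two types.

**Step 2.** We build monomials that contain a whole basis of $B_s$, have an idempotent as value, and notice every wrong substitution. Fix $s$ and $\varepsilon_j=\varepsilon_j^{(s)}$. Let $\beta_1,\dots,\beta_m$ be the standard basis of $B_s$, $\beta_t\in\varepsilon_{i_t}B\varepsilon_{j_t}$. The *frame based at $\varepsilon_j$* is the monomial $\zeta_0x_1\zeta_1x_2\cdots x_m\zeta_m$ in fresh variables with values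
$$\bar x_t=\beta_t,\quad\bar\zeta_0=e_{ji_1},\quad\bar\zeta_t=e_{j_ti_{t+1}}\ (0<t<m),\quad\bar\zeta_m=e_{j_mj},$$
where the last value is multiplied by $c$ if $B_s=Q(n)$ with $n$ odd. (There are $n^2$ odd basis elements and $c^{n^2}=c^n$.) Variables have the parities of their values. The value of the frame is $\varepsilon_j$, so the frame is even.

For $M_{1|1}$ with basis in the order $e_{11},e_{22},e_{12},e_{21}$, the frame based at $e_{11}$ has value $e_{11}\cdot e_{11}\cdot e_{12}\cdot e_{22}\cdot e_{21}\cdot e_{12}\cdot e_{22}\cdot e_{21}\cdot e_{11}=e_{11}$. For $Q(1)$ it has value $1\cdot1\cdot1\cdot c\cdot c=1$.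

**(★)** If $\beta_t$ in position $t$ is replaced by a standard basis element of $B$ of the same parity different from $\beta_t$, the frame vanishes. If it is replaced by a Peirce-homogeneous $u\in J$, the frame vanishes unless both types of $u$ equal $s$. This holds whatever the other positions $x_{t'}$ receive.

Indeed, a value $u$ in position $t$ enters only through $\bar\zeta_{t-1}\,\varepsilon_{i_t}u\,\varepsilon_{j_t}\,\bar\zeta_t$, and $\varepsilon_{i_t}B\varepsilon_{j_t}$ contains only one standard basis element of the parity of $\beta_t$.

**Step 3.** We attach frames to $f$. For $h=1,\dots,N+1$ and $s=1,\dots,q$ take frames $p_{h,s}$ for $B_s$ in fresh variables, and define a multilinear $g$.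

* Case (a): $g=p_{1,1}p_{2,1}\cdots p_{N+1,1}f$, based at an $\varepsilon_j$ with $\varepsilon_jf(\bar v)\ne0$. Such $\varepsilon_j$ exists since $f(\bar v)\in1_BA1_B$ and $1_B=\sum_j\varepsilon_j$.
* Case (b): in $f$ replace, for each $s$, the variable $w_{i(s)}$ by $w_{i(s)}p_{1,s}\cdots p_{N+1,s}$ if the right type of $\bar w_{i(s)}$ is $s$, and by $p_{1,s}\cdots p_{N+1,s}w_{i(s)}$ if its left type is $s$. The frames are based at the corresponding idempotent of the Peirce component of $\bar w_{i(s)}$, so the value of the argument is still $\bar w_{i(s)}$. If $i(s)=i(s')$ with $s\ne s'$, then $s,s'$ are the two types of this element and the frames go on opposite sides.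

In both cases $g(\bar v)\ne0$, where $\bar v$ also denotes the extended evaluation.

**Step 4.** We alternate. Let $X_h,Y_h$ be the sets of even and odd variables of the form $x_t$ in the frames $p_{h,1},\dots,p_{h,q}$. Then $|X_h|=d_0:=\dim B_{\bar0}$ and $|Y_h|=d_1:=\dim B_{\bar1}$. For $h\le N$ adjoin $w_h$ to $X_h$ if $w_h$ is even and to $Y_h$ if it is odd, giving $X_h^+,Y_h^+$. Let
$$f'=\sum_\pi\operatorname{sgn}(\pi)\,\pi g\tag{9}$$
be the alternation of $g$ over all the sets $X_h^+,Y_h^+$ $(h\le N)$, $X_{N+1}$, $Y_{N+1}$. The variables $\zeta$ are not permuted.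

In the model, with $w_1=v_2$, we get $g=[v_1,\ \zeta_0x_1\zeta_1\,p_2\,w_1]$, where $p_2=\zeta_0'x_2\zeta_1'$, and
$$f'=[v_1,\ \zeta_0x_1\zeta_1\,p_2\,w_1]-[v_1,\ \zeta_0w_1\zeta_1\,p_2\,x_1].$$
At $w_1=e_{12}$ and all other variables equal to $e_{11}$ the second term is $0$, because $e_{11}e_{12}e_{11}=0$, and $f'=e_{12}\neq0$. If $x_2$ takes a value in $J$: when $x_1,w_1$ both have values in $B$ the two terms cancel since $\dim B=1$, and otherwise two radical values meet and $J^2=0$. The next two claims say that this is the general pattern.

**Claim 7.** $f'\notin\mathrm{Id}_2(A)$.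

*Proof.* Evaluate at $\bar v$ and suppose the term of $\pi$ is nonzero. The values distributed over the positions of index $h$ are each standard basis element of $B$ of the respective parity, once, and in addition $\bar w_h$ if $h\le N$. By (★), each frame position of index $h$ receives either its own basis element or, if $h\le N$, the element $\bar w_h$. If $h=N+1$, or if slot $w_h$ receives $\bar w_h$, then $\pi$ is the identity on the $h$-th sets.

Let $M$ be the set of $h\le N$ for which $\bar w_h$ sits in a frame position. For $h\in M$, (★) shows that $\bar w_h$ is diagonal, and slot $w_h$ receives the displaced standard basis element of $B$. In case (b) frames are attached only to slots $w_{i(s)}$ with $\bar w_{i(s)}$ non-diagonal. So for $h\in M$ no frame is attached to slot $w_h$, and the corresponding argument of $f$ is exactly this element of $B$. In case (a) this is clear. For $h\notin M$ the corresponding argument is $\bar w_h$, possibly multiplied by frames, hence lies in $J$. The remaining arguments of $f$ are standard basis elements of $B$. So $f$ is evaluated at homogeneous arguments in $B\cup J$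 of which at most $N-|M|$ lie in $J$. By (P1), $M=\emptyset$. So only $\pi=\mathrm{id}$ contributes, and $f'(\bar v)=g(\bar v)\ne0$. $\square$

**Claim 8.** $f'$ vanishes on $A$ whenever some variable of $X_{N+1}\cup Y_{N+1}$ takes a value in $J$.

*Proof.* By multilinearity let the other values be homogeneous in $B\cup J$. If for some $h\le N$ all values of the variables in $X_h^+\cup Y_h^+$, or $X_h\cup Y_h^+$, etc. (that is, in the two sets of index $h$ including $w_h$) lie in $B$, then $f'$ alternates in $d_0+1$ elements of $B_{\bar0}$ or in $d_1+1$ elements of $B_{\bar1}$, and vanishes. Otherwise at least one variable of each index $h\le N$ and one of index $N+1$ have values in $J$. These are $N+1$ variables, and every monomial lies in $J^{N+1}=0$. $\square$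

## 9. A trace-closed $T_2$-ideal: end of the proof of Theorem B

We use the setting of Section 6 for the algebra $A$ chosen in Section 7. The kernel of $F\to U$ is $\mathrm{Id}_2(A)\cap F=\mathcal J\cap F=I$, so $U\cong F/I$ as multigraded algebras.

**Step 1.** We define the ideal. Let $T\subset U$ be the ideal generated by all values of $f'$ on $U$ (parity-homogeneous arguments of the correct parity), and $I'\subset F$ its preimage. Since $U$ is spanned by multihomogeneous, parity-homogeneous monomials and $f'$ is multilinear, $T$ is multigraded. Parity-preserving endomorphisms of $F$ preserve $I$, so they act on $U\cong F/I$, and they send values of $f'$ to values of $f'$. Hence $I'$ is a $T_2$-ideal. By Claim 7, $f'\notin\mathrm{Id}_2(A)=\mathcal J=\mathrm{Id}_2(F/I)$. So $T\ne0$ and $I'\supsetneq I$.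

**Step 2.** We show that traces act on $T$.

**Claim 9.** $t(u)T\subset T$ for every even $u\in U$.

*Proof.* Extend $f'$ to $\mathcal A=A\otimes_LP$ by $P$-multilinearity. By Claim 8, for fixed other arguments $f'$ is a function of the variables in $X_{N+1},Y_{N+1}$ that factors through $B_{\bar0}\otimes P$ and $B_{\bar1}\otimes P$. These are free of ranks $d_0=|X_{N+1}|$ and $d_1=|Y_{N+1}|$, and the function is multilinear and alternating in each set. Left multiplication by the even element $\bar u$ preserves $B_{\bar0}\otimes P$ and $B_{\bar1}\otimes P$, and its two traces add up to $t(u)$. Applying (8) to each set, we get for arguments in $U$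
$$t(u)f'=\sum_{x\in X_{N+1}}f'|_{x\to ux}+\sum_{y\in Y_{N+1}}f'|_{y\to uy}\in T,$$
because $ux$ and $uy$ again lie in $U$ and have the correct parity. Since $T$ is spanned by elements $vf'(\dots)v'$ with $v,v'\in U^\#$, and $t(u)\in P$ is central, the claim follows. $\square$

**Step 3.** We conclude. By Claim 9 and Lemma 6 (ii), $H(T)=H(I'/I)$ is good, while $I'\supsetneq I$ is a $T_2$-ideal. This contradicts (b) of Section 7. So there is no counterexample, and Theorem B is proved. With Section 5 this proves Theorem A, and the Conjecture is true. $\blacksquare$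

## 10. Using (K1) and (K2) only for unital algebras

The algebras $F/I$ and $\mathfrak F/Q$ have no unit. If one wants (K1) and (K2) only for unital algebras, then the two consequences used above, (K1) for finitely generated PI superalgebras and the chain condition of Section 7, follow for non-unital superalgebras in this way.

**Step 1.** We add a unit without losing track of $W$. Let $H=\{1,h\}\cong\mathbb Z_2$. For a PI superalgebra $W$ put
$$R(W)=K1\oplus W\otimes K[H]\subset W^\#\otimes K[H].$$
This is unital and $\mathbb Z_2\times H$-graded. If $W$ is generated by $w_i$, then $R(W)$ is generated by $1$, $w_i\otimes1$, $w_i\otimes h$. If $W$ satisfies a nonzero multilinear $p$, then $W^\#\otimes K[H]$ satisfies $p([x_1,x_2],[x_3,x_4],\dots)$, since $[W^\#,W^\#]\subset W$ and $K[H]$ is commutative. This polynomial is nonzero, as the coefficients of $p$ reappear at the monomials in which each commutator contributes its first term. The component of $R(W)$ of $H$-degree $h$ is $W\otimes h$. So a multilinear $f$ lies in $\mathrm{Id}_2(W)$ iff $f$, with all variables given $H$-degree $h$, lies in $\mathrm{Id}(R(W))$.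

**Step 2.** We obtain the chain condition. Let $Q_1\subset Q_2\subset\cdots$ be PI $T_2$-ideals of $\mathfrak F$. Then $R(\mathfrak F/Q_n)\to R(\mathfrak F/Q_{n+1})$ is onto, so the ideals $\mathrm{Id}(R(\mathfrak F/Q_n))$ increase. Their union is a $T$-ideal, the ideal of graded identities of the corresponding relatively free algebra, and that algebra is PI because $R(\mathfrak F/Q_1)$ is. So the union is finitely generated by (K2) and the ideals stabilize. By Step 1 the multilinear elements of $Q_n=\mathrm{Id}_2(\mathfrak F/Q_n)$ stabilize, hence so do the $Q_n$. In Section 7 this is applied to $Q_n=\mathrm{Id}_2(F/I_n)$.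

**Step 3.** We obtain representability. Let $W$ be finitely generated and PI. By (K1), $\mathrm{Id}(R(W))=\mathrm{Id}(A_1)$ for a finite-dimensional $\mathbb Z_2\times H$-graded $L$-algebra $A_1$. Let $A\subset A_1$ be the $L$-subalgebra generated by the component of $H$-degree $h$; it is a superalgebra. If a multilinear $f$ lies in $\mathrm{Id}_2(W)$, then $f$ with its variables replaced by monomials (of the right parity) in variables of $H$-degree $h$ is an identity of $R(W)$, hence of $A_1$. Since $A$ is spanned over $L$ by the values of such monomials, $f\in\mathrm{Id}_2(A)$. Conversely, if $f\in\mathrm{Id}_2(A)$ is multilinear, then $f$ in variables of $H$-degree $h$ is an identity of $A_1$, hence of $R(W)$, so $f\in\mathrm{Id}_2(W)$ by Step 1. As graded identities are determined by the multilinear ones, $\mathrm{Id}_2(W)=\mathrm{Id}_2(A)$. $\square$
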